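\title{The mixed page number of planar graphs is four}

\begin{abstract}
In a mixed linear layout of a graph the vertices are totally ordered and the edges are partitioned into pages, each of which is a stack (no two edges cross) or a queue (no two edges nest). Every planar graph has a layout with four stacks, and one may ask whether three pages suffice once stacks and queues can be mixed. We show that they do not. We construct a planar graph that has neither a layout with two stacks and one queue nor a layout with one stack and two queues; together with the known lower bounds for pure stack and pure queue layouts, this shows that the mixed page number of planar graphs is $4$. The graph is built by gluing many copies of a fixed triangulation along edges, five levels deep, and the proof analyzes three copies that Ramsey's theorem places in parallel. The graph is a subgraph of a planar $3$-tree.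
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{linear layout} of a graph $G$ consists of a total order $<$ of its vertices and a partition of its edges into sets called \emph{pages}. Let $uv$ and $xy$ be edges with four distinct ends, named so that $u<v$, $x<y$ and $u<x$. They \emph{cross} if $u<x<v<y$, and they \emph{nest} if $u<x<y<v$; in the second case $xy$ is \emph{nested under} $uv$. A page is a \emph{stack} if no two of its edges cross and a \emph{queue} if no two of its edges nest. The names describe a sweep through the vertices from left to right in which an edge is opened at its left end and closed at its right end: of two nesting edges the one opened last is closed first, and of two crossing edges the one opened first is closed first.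

The \emph{stack number} of $G$ is the least number of pages in a layout all of whose pages are stacks, and the \emph{queue number} is defined in the same way with queues. In a \emph{mixed} layout every page is a stack or a queue, independently of the other pages, and the \emph{mixed page number} of $G$ is the least number of pages in a mixed layout. For a class of graphs each of these numbers is the maximum over the members of the class. A mixed layout with $s$ stacks and $q$ queues, some of which may be empty, is an \emph{$(s,q)$-layout}. The restriction of an $(s,q)$-layout to a subgraph is an $(s,q)$-layout.

Neither kind of page dominates the other. The graph $K_{2,3}$ with parts $\{x,y\}$ and $\{z_1,z_2,z_3\}$ is a queue in the order $x,z_1,z_2,z_3,y$, because no edge joins two of the $z_k$; it does not fit into one stack. The \emph{fan} formed by a path $v_1\cdots v_7$ and a vertex $x$ adjacent to all $v_k$ is a stack in the order $x,v_1,\dots,v_7$; it does not fit into one queue. Both negative statements are proved in Lemma~\ref{lem:small}. Mixing can therefore be expected to save pages, and it does.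

\begin{example}\label{ex:K6}
Number the vertices of $K_6$ by $1,\dots,6$ in the order of the layout. The edges $14,25,36$ cross pairwise and the edges $16,25,34$ nest pairwise, so the stack number and the queue number of $K_6$ are both at least $3$. But $K_6$ has a $(1,1)$-layout. The page $\{12,23,34,45,56,16,24,26\}$ is a stack, since the first six edges cross nothing and the last two share an end. The page $\{13,14,15,25,35,36,46\}$ is a queue, since along this list neither the left ends nor the right ends decrease.
\end{example}

For planar graphs the following is known: every planar graph has stack number at most $4$, some planar graph has stack number exactly $4$, and the queue number of planar graphs lies between $4$ and $49$. Starting from these bounds, Alam, Bekos, Gronemann, Kaufmann and Pupyrev~\cite{mixed} ask whether the mixed page number of planar graphs is $3$ or $4$. Example~\ref{ex:K6} makes the answer $3$ plausible. We prove that the answer is $4$.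

\begin{theorem}\label{thm:main}
The mixed page number of the class of planar graphs is $4$.
\end{theorem}

A mixed layout may choose the numbers of stacks and queues to suit the graph. For planar graphs this freedom is worth nothing, because a disjoint union of planar graphs is planar and must use one choice for all its components. The question thus splits into four questions, one for each pair $(s,q)$ with $s+q=3$. The pairs $(3,0)$ and $(0,3)$ are excluded by the known bounds, and the other two by the following theorem.

\begin{theorem}\label{thm:graph}
There is a planar graph that has neither a $(2,1)$-layout nor a $(1,2)$-layout.
\end{theorem}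

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:graph}]
Four stacks suffice for every planar graph, so the mixed page number is at most $4$. By the known bounds there are planar graphs $A$ with no $(3,0)$-layout and $A'$ with no $(0,3)$-layout. Let $G$ be the graph of Theorem~\ref{thm:graph} and let $H$ be the disjoint union of $A$, $A'$ and $G$. A mixed layout of $H$ with at most three pages becomes, after empty pages are added, an $(s,q)$-layout with $s+q=3$. Its restriction to $A$ shows $(s,q)\ne(3,0)$, its restriction to $A'$ shows $(s,q)\neq(0,3)$, and its restriction to $G$ excludes $(2,1)$ and $(1,2)$. So $H$ needs four pages.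
\end{proof}

The difficulty in proving Theorem~\ref{thm:graph} is that the vertex order is arbitrary. We remove the arbitrariness by repetition. If very many copies of a subgraph hang on the same edge $pq$, Ramsey's theorem provides three copies that are ordered alike, use the pages alike, and interleave alike. The vertices of the subgraph then fall into \emph{blocks}, and a block behaves like a vertex of bounded degree: with three pages it can be joined to at most five other blocks or ends of $pq$. A subgraph with enough edges cannot spread over many blocks. To show that it cannot sit in few blocks either, we hang many copies of the same kind of subgraph on each of its edges and repeat the argument inside a block, where fewer pages are available.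

Section~\ref{sec:core} contains the small obstructions at which the argument ends, and Section~\ref{sec:G} the construction. Sections~\ref{sec:uniform} and~\ref{sec:nested} develop blocks. Section~\ref{sec:warm} runs the whole method in the case of one stack and one queue, where it takes a few lines. Sections~\ref{sec:12} and~\ref{sec:21} treat $(1,2)$- and $(2,1)$-layouts. Section~\ref{sec:3tree}, which is not needed for Theorem~\ref{thm:main}, shows that the graph of Theorem~\ref{thm:graph} can be taken to be a planar $3$-tree.

Reversing the vertex order preserves crossings and nestings, so it turns a layout into a layout with the same stacks and queues. An appeal to the \emph{mirror image} always refers to this reversal.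

\section{Three small obstructions}\label{sec:core}

\begin{lemma}\label{lem:small}
Fix a vertex order.
\begin{itemize}
\item[(a)] Two edges of $K_{2,3}$ cross. Hence no stack contains a $K_{2,3}$.
\item[(b)] Let $v_1\cdots v_7$ be a path and $x$ a further vertex adjacent to all $v_k$. Two of these $13$ edges nest.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Close the order into a circle; two edges cross exactly if their ends alternate around it. Let $x,y$ form the part of size two. They cut the circle into two arcs, one of which contains two vertices $z,z'$ of the other part, say in the cyclic order $x,z,z',y$. The ends of $xz'$ and $zy$ alternate.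

(b) Suppose that no two edges nest, and count the path edges $uw$, $u<w$, by their position relative to $x$. If $x<u<w$, then $w$ is the rightmost vertex $\rho$ of the path, since otherwise $uw$ is nested under $x\rho$. As $\rho$ has degree at most $2$ in the path, there are at most two such edges, and by the mirror image at most two with $u<w<x$. If $u<x<w$, then no path vertex $v$ lies between $x$ and $w$ or between $u$ and $x$, since otherwise $xv$ is nested under $uw$; this determines $u$ and $w$, so there is at most one such edge. That makes at most five path edges, but there are six.
\end{proof}

Seven path vertices are needed in (b): the fan on a path $v_1\cdots v_6$ is a queue in the order $v_2,v_1,v_3,x,v_4,v_6,v_5$. Only the edges $v_2x$ and $xv_5$ have two vertices between their ends, and neither $v_1v_3$ nor $v_4v_6$ is an edge.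

The third obstruction is a graph that does not fit into two stacks. It is part of the building block of the construction. The \emph{core} $K$ (Figure~\ref{fig:core}) has the vertices $a,b$, called its \emph{poles}, and $v_1,\dots,v_7$, $t_1,\dots,t_6$, $t'_1,\dots,t'_6$, $s$. Its edges are $ab$; $av_k$ and $bv_k$ for all $k$; the path edges $v_kv_{k+1}$; the edges from $t_k$ to $a,v_k,v_{k+1}$; the edges from $t'_k$ to $b,v_k,v_{k+1}$; and the edges from $s$ to $v_1,v_2,t_1$. The vertices $a,b,v_1,\dots,v_7$ span a planar triangulation with $21$ edges and with faces $abv_1$, $abv_7$, $av_kv_{k+1}$ and $bv_kv_{k+1}$. Placing $t_k$ in $av_kv_{k+1}$, $t'_k$ in $bv_kv_{k+1}$ and $s$ in $v_1v_2t_1$ shows that $K$ is planar. The graph $K-\{a,b\}$ is connected, since every vertex of it is on the path or adjacent to it. Put $R=K-s$.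

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,
 big/.style={circle,draw,fill=white,inner sep=1pt,minimum size=14pt,font=\scriptsize},
 dot/.style={circle,fill,inner sep=1.3pt}]
\node[big] (a) at (3.5,3.2) {$a$};
\node[big] (b) at (3.5,-3.2) {$b$};
\foreach \k/\x in {1/0,2/3,3/4.2,4/5.4,5/6.6,6/7.8,7/9}
 {\node[big] (v\k) at (\x,0) {$v_{\k}$}; \draw (a)--(v\k); \draw (b)--(v\k);}
\node[big] (t1) at (2.35,1.5) {$t_1$};
\node[big] (u1) at (2.35,-1.5) {$t_1'$};
\foreach \k/\x in {2/3.57,3/4.41,4/5.25,5/6.09,6/6.93}
 {\node[dot] (t\k) at (\x,0.96) {}; \node[dot] (u\k) at (\x,-0.96) {};}
\foreach \k/\m in {1/2,2/3,3/4,4/5,5/6,6/7}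
 {\draw (v\k)--(v\m);
  \draw (a)--(t\k); \draw (v\k)--(t\k); \draw (v\m)--(t\k);
  \draw (b)--(u\k); \draw (v\k)--(u\k); \draw (v\m)--(u\k);}
\node[big] (s) at (2,0.55) {$s$};
\draw (s)--(v1); \draw (s)--(v2); \draw (s)--(t1);
\draw (a) .. controls (-2.5,3.2) and (-2.5,-3.2) .. (b);
\end{tikzpicture}
\caption{The core $K$. The poles $a,b$ are adjacent to each other and to every vertex of the path $v_1\cdots v_7$. The triangle $av_kv_{k+1}$ contains $t_k$, the triangle $bv_kv_{k+1}$ contains $t'_k$ (unlabeled dots for $k\ge2$), and the triangle $v_1v_2t_1$ contains $s$.}
\label{fig:core}
\end{figure}

\begin{lemma}\label{lem:R}
The graph $R$ has no layout with two stacks.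
\end{lemma}

\begin{proof}
Given such a layout, place the vertices on a horizontal line in their order and draw the edges of one stack as semicircles above the line and those of the other stack below it. This is a plane drawing. Two consecutive vertices that are not adjacent can be joined along the line, and the first and last vertex, if not adjacent, by an arc above everything. The result is a simple planar graph on $21$ vertices, so it has at most $3\cdot21-6=57$ edges. But $R$ has $21+3\cdot12=57$ edges already. Hence nothing was added, and the vertex order describes a Hamiltonian cycle of $R$. Deleting nine vertices from this cycle leaves at most nine paths, so deleting nine vertices from $R$ leaves at most nine components. Deleting $a,b,v_1,\dots,v_7$ leaves twelve isolated vertices, a contradiction.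
\end{proof}

Each part of $K$ has a task. The seven vertices $v_k$ form with a pole the fan of Lemma~\ref{lem:small}(b). The vertices $t_k,t'_k$ give Lemma~\ref{lem:R}. The vertex $s$ completes the $K_4$ on $v_1,v_2,t_1,s$ and raises the number of neighbors of $v_1$; both facts enter counts of targets in Sections~\ref{sec:12} and~\ref{sec:21}.

\section{The graphs $G_r$}\label{sec:G}

We use Ramsey's theorem in the following form: for every $c$ there is a number $\rho(c)$ such that, whenever the pairs of elements of a set of size $\rho(c)$ are colored with $c$ colors, some three elements have all three of their pairs in one color. Put
\[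
\nu(d)=6^{\,3d^2+2d}\,\rho\bigl(2^{d^2}\bigr).
\]
The value is used only in Lemma~\ref{lem:ramsey}.

We define graphs $G_0,G_1,\dots$, each with a \emph{root edge} $ab$. Let $G_0$ be the single edge $ab$. For $r\ge1$, let $K^{(r)}$ be obtained from $K$ by gluing, on every edge other than $ab$, a fresh copy of $G_{r-1}$ along its root edge; which end of the edge plays the role of $a$ is chosen arbitrarily. Let $d_r=|V(K^{(r)})|-2$ and $N_r=\nu(d_r)$. The graph $G_r$ consists of $N_r$ copies of $K^{(r)}$ that share $a$, $b$ and the edge $ab$ and are otherwise disjoint. The definition is not circular, since $d_r$ depends only on $G_{r-1}$. Two planar graphs glued along an edge form a planar graph (draw each with that edge on the outer face, on opposite sides of it), so every $G_r$ is planar. The graph of Theorem~\ref{thm:graph} is $G_5$.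

Fix $n$ and consider $G_n$. Every edge $pq$ of $G_n$ is the root edge of exactly one of the graphs $G_m$ used in the construction; this $m$ is the \emph{level} of $pq$. The root edge of $G_n$ has level $n$. If $pq$ has level $m\ge1$, the $N_m$ copies of $K^{(m)}-\{a,b\}$ in the $G_m$ rooted at $pq$ are the \emph{gadgets at $pq$}, and $p,q$ are their \emph{poles}. A gadget has $d_m$ vertices. Its \emph{core vertices} are the vertices $v_k,t_k,t'_k,s$ of its copy of $K$. Its \emph{core edges} are the edges of that copy other than $pq$, including those that end at a pole. A \emph{core pair} is a pair of adjacent core vertices. We use the following facts about a gadget $D$ at an edge $pq$ of level $m$.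
\begin{itemize}
\item[(G1)] $D$ is connected, it is adjacent to both poles, and it has no other neighbor outside itself.
\item[(G2)] Core edges of $D$ have level $m-1$. If an edge has an end in $D$, then all gadgets at that edge are contained in $D$.
\item[(G3)] Each $v_k$ is adjacent to both poles, the $t_k$ are adjacent to one pole and the $t'_k$ to the other.
\item[(G4)] Core vertices of gadgets at different edges are different.
\end{itemize}
Here (G3) and the first part of (G2) restate the definitions, and (G4) holds because every vertex other than the ends of the root edge is created in exactly one copy of $K$. The connectivity in (G1) follows by induction on $m$: the core vertices induce the connected graph $K-\{a,b\}$, and every other vertex of $D$ lies in a gadget at a core edge, which is connected and adjacent to both ends of that edge, at least one of which is a core vertex. The second part of (G2) also follows by induction: an edge with an end in $D$ is a core edge, whose gadgets are in $D$ by construction, or it has an end in a gadget at a core edge.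

\section{Uniform families and blocks}\label{sec:uniform}

The smallest case of the Ramsey argument is a subgraph consisting of one edge.

\begin{example}\label{ex:patterns}
Two disjoint edges cross, nest, or lie one after the other. Among many disjoint edges there are thus three in one page, $u^iw^i$ with $u^i<w^i$ and $u^1<u^2<u^3$, any two of which are in the same relative position. Their order is one of the three in Figure~\ref{fig:patterns}. In (a) the page must be a queue and in (b) a stack; in both, the $u^i$ form one cluster and the $w^i$ another. In (c) each copy is finished before the next begins, and the page is unrestricted. Now let a vertex $p$ be adjacent to $u^1,u^2,u^3$ and lie on one side of them. In (b) the three edges $pu^i$ cannot all join the stack of the $u^iw^i$: if $p<u^1$ then $pu^2$ crosses $u^1w^1$, if $u^3<p<w^2$ then $u^1p$ crosses $u^2w^2$, and if $w^2<p$ then $u^3p$ crosses $u^2w^2$. So a stack can join the cluster of the $u^i$ to only one other thing. In (c), with $p$ to the left, $u^2w^2$ is nested under $pu^3$, so a queue that leaves the cluster cannot also be used within it.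
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15,font=\scriptsize]
\foreach \x/\n in {0/u^1,0.5/u^2,1/u^3,1.5/w^1,2/w^2,2.5/w^3}
 {\fill (\x,0) circle (1.2pt); \node[below] at (\x,0) {$\n$};}
\foreach \x in {0,0.5,1} {\draw (\x,0) arc (180:0:0.75);}
\foreach \x/\n in {3.6/u^1,4.1/u^2,4.6/u^3,5.1/w^3,5.6/w^2,6.1/w^1}
 {\fill (\x,0) circle (1.2pt); \node[below] at (\x,0) {$\n$};}
\foreach \x/\r in {3.6/1.25,4.1/0.75,4.6/0.25} {\draw (\x,0) arc (180:0:\r);}
\foreach \x/\n in {7.2/u^1,7.7/w^1,8.2/u^2,8.7/w^2,9.2/u^3,9.7/w^3}
 {\fill (\x,0) circle (1.2pt); \node[below] at (\x,0) {$\n$};}
\foreach \x in {7.2,8.2,9.2} {\draw (\x,0) arc (180:0:0.25);}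
\node at (1.25,-0.65) {(a)}; \node at (4.85,-0.65) {(b)}; \node at (8.45,-0.65) {(c)};
\end{tikzpicture}
\caption{Three copies of an edge $uw$, any two in the same relative position: (a) crossing, so that $u$ and $w$ are in different blocks with the same direction; (b) nesting, so that they are in different blocks with opposite directions; (c) one after the other, so that they are in one block.}
\label{fig:patterns}
\end{figure}

We now do the same for gadgets. From here to the end of Section~\ref{sec:21} we fix a $(2,1)$- or $(1,2)$-layout of some $G_n$. Let $pq$ be an edge of level $m\geq1$ with gadgets $D^1,\dots,D^{N_m}$. They are copies of one abstract gadget $D$, attached to $p$ and $q$ in the same way; $u^i$ denotes the copy in $D^i$ of $u\in D$. Superscripts always number copies. A set $I$ of three indices is a \emph{uniform triple} if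
\begin{itemize}
\item[(U1)] the page of each edge $u^iw^i$, $pu^i$, $qu^i$ does not depend on $i\in I$;
\item[(U2)] the truth of $u^i<w^i$, of $u^i<p$ and of $u^i<q$ does not depend on $i\in I$;
\item[(U3)] for all $u,w\in D$, possibly equal, the truth value $\alpha(u,w)$ of ``$u^i<w^k$'' is the same for all $i<k$ in $I$.
\end{itemize}
The edge $pq$ together with a uniform triple is a \emph{uniform family at $pq$}.

\begin{lemma}\label{lem:ramsey}
A uniform triple exists. Moreover, if at most two labelings of the vertices of $D^1\cup\dots\cup D^{N_m}$ are given, each with at most $6^{d_m}$ labels, then $I$ can be chosen so that for every $u\in D$ the labels of $u^i$ do not depend on $i\in I$.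
\end{lemma}

\begin{proof}
Put $d=d_m$. Record for each gadget the pages of the at most $d^2+2d$ edges in (U1), the truth values of the at most $d^2+2d$ comparisons in (U2), and the labels of its $d$ vertices. This record takes at most $3^{d^2+2d}\,2^{d^2+2d}\,(6^{d})^{2d}=6^{3d^2+2d}$ values, so by the choice of $N_m=\nu(d)$ at least $\rho(2^{d^2})$ indices have the same record. Color each pair $i<k$ of these indices by the set of pairs $(u,w)$ with $u^i<w^k$. There are at most $2^{d^2}$ colors, and three indices whose pairs have one color form the required triple.
\end{proof}

Fix a uniform triple $I$. To recover the clusters of Example~\ref{ex:patterns}, note that in patterns (a) and (b) every copy of $u$ precedes every copy of $w$, so $\alpha(u,w)$ is true and $\alpha(w,u)$ is false, while in pattern (c) both are true. Accordingly, write $u\approx w$ if $\alpha(u,w)=\alpha(w,u)$.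

\begin{lemma}\label{lem:blocks}
The relation $\approx$ is an equivalence relation on $D$. Call its classes \emph{blocks}, and put $B^i=\{u^i:u\in B\}$.
\begin{itemize}
\item[(a)] We have $u\not\approx w$ if and only if all copies of one of $u,w$ precede all copies of the other.
\item[(b)] Every block $B$ has a \emph{direction}: either all of $B^i$ precedes all of $B^k$ whenever $i<k$ in $I$, or all of $B^k$ precedes all of $B^i$ whenever $i<k$ in $I$.
\item[(c)] Of two distinct blocks, all copies of one precede all copies of the other.
\item[(d)] Each pole has all copies of a given block on one side.
\end{itemize}
\end{lemma}

\begin{proof}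
Copies are indexed by $I=\{i,k,l\}$, $i<k<l$. Write $u\ll w$ if all copies of $u$ precede all copies of $w$; this relation is transitive.

(a) If $u\ll w$, then $\alpha(u,w)$ is true and $\alpha(w,u)$ is false. Conversely, if $\alpha(u,w)$ is true and $\alpha(w,u)$ is false, then every copy of $u$ precedes every copy of $w$ with a different index. If $w^i<u^i$, then also $w^k<u^k$ by (U2), and $w^i<u^i<w^k<u^k<w^i$, which is absurd. So copies with equal index are ordered in the same way, and $u\ll w$.

\emph{Equivalence and} (b). Reflexivity and symmetry hold by definition. Reversing the order negates every $\alpha$, so it suffices to treat the value ``true'' below. If $\alpha(u,w)$ and $\alpha(w,u)$ are true, then $u^i<w^k<u^l$ and $w^i<u^k<w^l$, so $\alpha(u,u)$ and $\alpha(w,w)$ are true. Hence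
\begin{equation}\label{eq:alpha}
u\approx w\quad\text{implies}\quad \alpha(u,w)=\alpha(w,u)=\alpha(u,u)=\alpha(w,w).
\end{equation}
If $u\approx w\approx z$, then by \eqref{eq:alpha} the values $\alpha(u,w),\alpha(w,u),\alpha(w,z),\alpha(z,w)$ all equal $\alpha(w,w)$, say true. Then $u^i<w^k<z^l$ and $z^i<w^k<u^l$, so $\alpha(u,z)$ and $\alpha(z,u)$ are true and $u\approx z$. By \eqref{eq:alpha}, $\alpha$ is constant on $B\times B$ for each block $B$, and this is (b).

(c) Let $B\ne C$ be blocks. By (a), any $u\in B$ and $w\in C$ are comparable under $\ll$. Suppose $u\ll w$ and $w'\ll u'$ with $u,u'\in B$ and $w,w'\in C$. If $w\ll u'$, then $u\ll u'$; if $u'\ll w$, then $w'\ll w$. Both contradict (a).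

(d) By (U2) all copies of a vertex are on one side of a pole. If $u,u'\in B$ were on different sides, one of $u\ll u'$, $u'\ll u$ would hold, contradicting (a).
\end{proof}

The third index is what makes $\approx$ transitive; it will also supply the three vertices of a $K_{2,3}$. Call the blocks and the two poles \emph{objects}. By (c) and (d) the objects are linearly ordered, and we write $O<O'$. Reversing the layout keeps uniform triples and blocks and reverses all directions and the order of the objects.

Let $B$ be a block, $O\neq B$ an object and $P$ a page. We call $O$ a \emph{$P$-target} of $B$ if an edge of $P$ joins a vertex of $B^i$ to a vertex of $O^i$, where $O^i=\{O\}$ for a pole. By (U1) this does not depend on $i\in I$. A \emph{target} is a $P$-target for some $P$, a \emph{queue-target} is a $P$-target for some queue $P$, and a target is \emph{left} or \emph{right} according to its position relative to $B$. An edge is \emph{inside $B$} if both ends are in the same $B^i$. The next lemma is the general form of Example~\ref{ex:patterns}.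

\begin{lemma}\label{lem:targets}
Let $B$ be a block.
\begin{itemize}
\item[(a)] For a stack $P$, $B$ has at most one $P$-target.
\item[(b)] For a queue $P$, $B$ has at most one left and at most one right $P$-target.
\item[(c)] An edge between $B^i$ and $C^i$, for a block $C\ne B$, is in a queue if $B$ and $C$ have the same direction and in a stack if they have opposite directions.
\item[(d)] If $B$ has a $P$-target for a queue $P$, then no edge inside $B$ is in $P$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose $i,k\in I$ with $B^i$ before $B^k$. For (a) and (b) let $O\ne O'$ be $P$-targets through edges $uo$ and $u'o'$ with $u,u'\in B$; all copies of these edges are in $P$, and $o^i$ means $o$ if $o$ is a pole.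

(a) If $B<O<O'$, then $u^i<u'^k<o^i<o'^k$, so $u^io^i$ and $u'^ko'^k$ cross. The case of two left targets is the mirror image. If $O'<B<O$, then $o'^k<u^i<u'^k<o^i$, and the same two edges cross.

(b) If $B<O<O'$, then $u'^i<u^k<o^k<o'^i$, so $u^ko^k$ is nested under $u'^io'^i$. The left case is the mirror image.

(c) Let $B<C$, and let $uw$ be an edge with $u\in B$, $w\in C$. If the directions agree, then $u^i<u^k<w^i<w^k$ and the two copies of $uw$ cross, so their common page is not a stack. Otherwise $u^i<u^k<w^k<w^i$ and they nest, so the page is not a queue.

(d) Let $O>B$ be a $P$-target through $uo$. All of $B^k$ lies between $u^i$ and $o^i$, so every edge inside $B^k$ is nested under $u^io^i$ and is not in $P$. By (U1) the same holds for every index. The case $O<B$ is the mirror image.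
\end{proof}

By (a) and (b), a block has at most $1+1+2=4$ targets in a $(2,1)$-layout and at most $1+2+2=5$ targets in a $(1,2)$-layout. Blocks $B\ne C$ are \emph{linked} if an edge runs between $B^i$ and $C^i$, and \emph{doubly linked} if edges of two different pages do. By (c) these two pages are of the same kind: they are the two stacks of a $(2,1)$-layout or the two queues of a $(1,2)$-layout.

\section{Nested families}\label{sec:nested}

Lemma~\ref{lem:targets} restricts the edges between blocks but says little about the inside of a block, and nothing so far prevents the whole gadget from being one block. To look inside, we use the gadgets at the edges of $D$. Given a uniform family, we fix from now on one index $i\in I$ and identify $D$ with $D^i$ and each block $B$ with $B^i$. For $z\in D$ we write $[z]$ for its block.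

Let $xy$ be an edge of level $m\ge1$ with $x\in D$; the end $y$ is in $D$ or is a pole of $D$. By (G2) the gadgets $E^j$ at $xy$ are contained in $D$. A uniform family at $xy$, with triple $J$, is \emph{compatible} with the given family if for each $z\in E$ the block $[z^j]$ is the same for all $j\in J$; we then write $[z]$ for this block and say that $z$ lies in it. The given family is the \emph{outer} family and the compatible one the \emph{inner} family. The existence of compatible families is not a plain pigeonhole argument: the number of outer blocks may be as large as $|D|$, which exceeds the number of inner gadgets. The bound on targets repairs this.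

\begin{lemma}\label{lem:compatible}
Let $xy$ be an edge of level $m\ge 1$, and let one or two uniform families be given, each of whose gadgets contains an end of $xy$. Then there is a uniform family at $xy$ compatible with each of them.
\end{lemma}

\begin{proof}
Consider one given family, with $x\in D$. By (G1) the graph induced on $E^j\cup\{x\}$ is connected; it lies in $D$ and has $d_m+1$ vertices. So every vertex of $E^j$ is reached from $x$ by a path in $D$ with at most $d_m$ edges. Each edge of the path stays in its block or leads to one of at most five targets. Hence the vertices of all $E^j$ lie in at most $6^{d_m}$ blocks, namely those reached from $[x]$ in $d_m$ steps with six choices each. Label every vertex by its block, do the same for the second family if there is one, and apply Lemma~\ref{lem:ramsey}.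
\end{proof}

For a vertex $z$ of the inner gadget $E$ we write $\langle z\rangle$ for its inner block, and for an inner pole we put $\langle x\rangle=x$.

\begin{lemma}\label{lem:refine}
Let $z,z'\in E\cup\{x,y\}$ lie in outer blocks with $[z]<[z']$. Then $\langle z\rangle\neq\langle z'\rangle$ and $\langle z\rangle<\langle z'\rangle$. In particular every inner block is contained in one outer block.
\end{lemma}

\begin{proof}
By compatibility all copies of $z$ lie in $[z]$ and all copies of $z'$ in $[z']$, so all copies of $z$ precede all copies of $z'$. Apply Lemma~\ref{lem:blocks}(a) to the inner family.
\end{proof}

The next lemma gives the price of leaving a block. It rests on the observation that if two vertices precede two other vertices, the four edges between the pairs contain both a crossing and a nesting.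

\begin{lemma}\label{lem:escape}
Let the inner pole $x$ lie in the outer block $B$, and let $z\in E$ be adjacent to $x$ and lie in an outer block $C\ne B$. Let $w$ be a neighbor of $z$ that lies in $B$ and is either the other inner pole or a vertex of $E$. Then $xz$ and $wz$ are in different pages; hence $B$ and $C$ are doubly linked.
\end{lemma}

\begin{proof}
By the mirror image let $B<C$. Write $w^j=w$ for all $j$ if $w$ is a pole. By (U2) all $w^j$ are on one side of $x$. Choose $j,k\in J$ with $z^j<z^k$, and suppose that $xz$ and $wz$ are both in $P$; by (U1) so are all their copies. If the $w^j$ are right of $x$, then $x<w^k<z^j<z^k$ shows that $xz^j$ and $w^kz^k$ cross, and $x<w^j<z^j<z^k$ shows that $xz^k$ and $w^jz^j$ nest. If they are left of $x$, then $w^j<x<z^j<z^k$ shows that $w^jz^j$ and $xz^k$ cross, and $w^k<x<z^j<z^k$ shows that $w^kz^k$ and $xz^j$ nest. So $P$ is neither a stack nor a queue.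
\end{proof}

\begin{corollary}\label{cor:trap}
Let both inner poles $x,y$ lie in an outer block $B$ that is not doubly linked to any block. Then all core vertices $v_k,t_k,t'_k$ of $E$ lie in $B$.
\end{corollary}

\begin{proof}
Each $v_k$ is adjacent to $x$ and $y$, so it lies in $B$ by Lemma~\ref{lem:escape}. Each $t_k$ and $t'_k$ is adjacent to an inner pole and to $v_k\in B$, so the lemma applies again.
\end{proof}

A double link is thus the only way out of a block. The last tool limits what a double link can carry: two nested edges inside a block cannot both send a common neighbor through it.

\begin{lemma}\label{lem:nonest}
Let $x<y<y'<x'$ be vertices of a block $B$ and $z\ne z'$ vertices of a block $C\neq B$, with $z$ adjacent to $x,x'$ and $z'$ adjacent to $y,y'$. Let $P\ne\bar P$ be pages. It is impossible that $xz\in P$, $x'z\in\bar P$, and one of $yz',y'z'$ is in $P$ and the other in $\bar P$.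
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:targets}(c), $P$ and $\bar P$ are of the same kind. By the mirror image (which exchanges $x$ with $x'$ and $P$ with $\bar P$) let $B<C$. Let $\{y_1,y_2\}=\{y,y'\}$ with $y_1z'\in P$ and $y_2z'\in\bar P$. Then $x<y_1$ and $y_2<x'$, and all four precede $z$ and $z'$. If $z<z'$, then $xz,y_1z'\in P$ cross and $y_2z',x'z\in \bar P$ nest. If $z'<z$, then $xz,y_1z'\in P$ nest and $y_2z',x'z\in\bar P$ cross. In either case one of the two pages contains a crossing and the other a nesting, which is impossible for two stacks and for two queues.
\end{proof}

\section{The method with one stack and one queue}\label{sec:warm}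

With two pages of different kinds there are no double links, and the method is visible without complications.

\begin{proposition}\label{prop:11}
$G_2$ has no $(1,1)$-layout.
\end{proposition}

\begin{proof}
Regard a layout with a stack $S$ and a queue $Q$ as a $(1,2)$-layout with an empty page. A double link needs two nonempty pages of the same kind, so there is none, and a block has at most $1+2=3$ targets. Take a uniform family at the root $ab$.

Let $U$ be $[v_1]$ or $[v_2]$. It has the two targets $a,b$, and at most one of them is an $S$-target, so $U$ has a $Q$-target. By Lemma~\ref{lem:targets}(d) all edges inside $U$ are in $S$. Suppose $U$ contains a core pair $g,h$. The edge $gh$ has level $1$; take a compatible family at $gh$ and let $z$ be the core vertex $v_1$ of its gadget. By Corollary~\ref{cor:trap} the three copies of $z$ lie in $U$, and with $g,h$ they form a $K_{2,3}$ in $S$, contradicting Lemma~\ref{lem:small}(a).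

So neither $[v_1]$ nor $[v_2]$ contains a core pair. Since $v_1,v_2,t_1$ are pairwise adjacent, $[v_1],[v_2],[t_1]$ are distinct, and $[v_1]$ has the four targets $a,b,[v_2],[t_1]$. This is one too many.
\end{proof}

The proof makes three moves. Targets use up pages, so that few pages remain inside a block. Inner gadgets are trapped in the block and carry a small obstruction into it, so that the core must spread over several blocks. Then some block has too many targets. A third page weakens all three moves, and above all it allows inner gadgets to escape through a double link. Most of the work in the next two sections goes into excluding double links.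

\section{One stack and two queues}\label{sec:12}

Let the pages be a stack $S$ and queues $Q_1,Q_2$. If blocks $B<C$ are doubly linked, each is a target of the other in both queues, and Lemma~\ref{lem:targets} gives:
\begin{itemize}
\item[(L1)] $C$ is the only right queue-target of $B$, and $B$ is the only left queue-target of $C$;
\item[(L2)] $B$ and $C$ have the same direction;
\item[(L3)] all edges inside $B$ or inside $C$ are in $S$.
\end{itemize}

\begin{lemma}\label{lem:A1}
Let $xy$ be an edge of level $m\geq2$ inside a block $B$ of a uniform family. Then $B$ is not doubly linked to any block.
\end{lemma}

The idea is that (L3) and Lemma~\ref{lem:small}(a) push common neighbors of adjacent vertices out of a doubly linked block. The first push moves four core vertices at $xy$ into one block $C$, where they span two nested edges; the second push moves common neighbors of these edges out of $C$, against Lemma~\ref{lem:nonest}.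

\begin{proof}
Suppose $B$ is doubly linked to a block, so that all edges inside $B$ are in $S$. Take a compatible inner family at $xy$ with gadget $E$; the names $v_k,t_k,t'_k$ refer to core vertices of $E$.

If $v_k\in B$, its three copies form with $x,y$ a $K_{2,3}$ in $S$. So $v_k\notin B$, and by Lemma~\ref{lem:escape} the block $[v_k]$ is doubly linked to $B$, with $xv_k$ and $yv_k$ in different queues. Put $C=[v_1]$; by the mirror image let $B<C$.

\emph{The vertex $v_2$ lies in $C$.} Otherwise $[v_2]$ is a queue-target of $B$ different from $C$, so $[v_2]<B$ by (L1). By (L2) the blocks $[v_2],B,C$ have the same direction, so $v_1v_2$ is in a queue and $C$ is a right queue-target of $[v_2]$. By (L1) the only such target is $B$.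

We record a consequence for the inner family. For $g\in\{v_1,v_2\}$ the inner block $\langle g\rangle$ lies in $C$, the inner poles $x,y\in B$ are left of it by Lemma~\ref{lem:refine}, and they are its targets in the two different queues. By Lemma~\ref{lem:targets}(b), $\langle g\rangle$ has no further left queue-target. An edge from $g$ to a vertex $u\in E$ lying in $B$ would be a queue edge by (L2) and would make $\langle u\rangle$ such a target, again by Lemma~\ref{lem:refine}. Hence
\begin{equation}\label{eq:noback}
\text{no neighbor of $v_1$ or $v_2$ in $E$ lies in $B$.}
\end{equation}

\emph{The vertices $t_1,t'_1$ lie in $C$.} Let $\tau\in\{t_1,t_1'\}$ and $Y=[\tau]$. By \eqref{eq:noback}, $Y\ne B$. Suppose $Y\neq C$. The vertex $\tau$ is adjacent to an inner pole, which is in $B$, and to $v_1\in C$, so $Y$ is linked to $B$ and $C$. If the direction of $Y$ is opposite to that of $B$ and $C$, both are $S$-targets of $Y$, contradicting Lemma~\ref{lem:targets}(a). Otherwise both links are in queues. If $Y>B$, then $B$ has a right queue-target other than $C$; if $Y<B$, then $C$ has a left queue-target other than $B$. Both contradict (L1).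

\emph{Two nested edges in $C$.} Fix one inner gadget $E^j$ and identify $E$ with it. All pairs among $v_1,v_2,t_1,t'_1$ except $t_1t'_1$ are edges; they are inside $C$ and hence in $S$. Let $o_1<o_2<o_3<o_4$ be these four vertices. The pairs $o_1o_3$ and $o_2o_4$ would cross, so one of them is $\{t_1,t'_1\}$ and the other is $\{v_1,v_2\}$. Therefore $o_1o_4$ and $o_2o_3$ are edges, and each has exactly one end in $\{v_1,v_2\}$.

Let $gh$ be one of these two edges, with $g\in\{v_1,v_2\}$. It has level $m-1\ge1$. Take a family at $gh$ compatible with the outer family, and let $z$ be the core vertex $v_1$ of its gadget. If $z\in C$, its three copies form with $g,h$ a $K_{2,3}$ in $S$. So $z\notin C$, and by Lemma~\ref{lem:escape}, applied to the outer family and the family at $gh$, the block $[z]$ is doubly linked to $C$, with $gz$ and $hz$ in different queues. If $[z]<C$, then $[z]=B$ by (L1); but the copies of $z$ are neighbors of $g$ in $E$ by (G2), so this contradicts \eqref{eq:noback}. Hence $[z]>C$, and by (L1) $[z]$ is the only right queue-target of $C$. The edges $o_1o_4$ and $o_2o_3$ thus yield common neighbors in the same block, distinct by (G4), each joined to the ends of its edge in the two different queues. This contradicts Lemma~\ref{lem:nonest}.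
\end{proof}

Without double links, a block with a queue-target has only a stack and a queue left inside, and the argument of Proposition~\ref{prop:11} can be run there. This is the one place where a family must be compatible with two others: the outer family tells which pages are available, and the inner one is where the counting takes place.

\begin{lemma}\label{lem:A2}
Let $xy$ be an edge of level $m\geq2$ inside a block $B$ of a uniform family. Then $B$ has no queue-target, and hence at most one target.
\end{lemma}

\begin{proof}
Suppose $B$ has a $Q_1$-target. By Lemma~\ref{lem:targets}(d) all edges inside $B$ are in $S$ or $Q_2$. Take a compatible inner family at $xy$ with gadget $E$. By Lemma~\ref{lem:A1} and Corollary~\ref{cor:trap} its core vertices $v_1,v_2,t_1$ lie in $B$, and by Lemma~\ref{lem:refine} so do their inner blocks.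

Let $U$ be $\langle v_1\rangle$ or $\langle v_2\rangle$, and suppose that $U$ contains a core pair $g,h$ of $E$. Both inner poles are targets of $U$ through edges inside $B$. These edges are in $S$ or $Q_2$ and not both in $S$, so $U$ has a $Q_2$-target, and all edges inside $U$ are in $S$. Fix one inner gadget. The edge $gh$ has level $m-1\ge1$; take a family at $gh$ compatible with both the outer and the inner family, and let $z$ be the core vertex $v_1$ of its gadget. By Lemma~\ref{lem:A1} and Corollary~\ref{cor:trap}, $z$ lies in $B$, so $gz$ and $hz$ are in $S$ or $Q_2$. If $\langle z\rangle\neq U$, then Lemma~\ref{lem:escape}, with the inner family in the role of the outer one, puts $gz$ and $hz$ in different pages, and these are of the same kind by Lemma~\ref{lem:targets}(c); but $S$ and $Q_2$ are not. So the three copies of $z$ lie in $U$ and form with $g,h$ a $K_{2,3}$ in $S$, a contradiction.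

Hence $\langle v_1\rangle,\langle v_2\rangle,\langle t_1\rangle$ are distinct, and $\langle v_1\rangle$ has the four targets $x,y,\langle v_2\rangle,\langle t_1\rangle$ through edges inside $B$. The pages $S$ and $Q_2$ allow only three. So $B$ has no queue-target, and at most one $S$-target by Lemma~\ref{lem:targets}(a).
\end{proof}

\begin{proposition}\label{prop:12}
$G_3$ has no $(1,2)$-layout.
\end{proposition}

\begin{proof}
Take a uniform family at the root $ab$. Core edges have level $2$, so by Lemma~\ref{lem:A2} a block containing a core pair has no queue-target and at most one target. The blocks $[v_1],[v_2]$ have the targets $a$ and $b$, so they contain no core pair. As $v_1,v_2,t_1,s$ are pairwise adjacent, $[v_1]\ne[v_2]$, and $[t_1],[s]\notin\{[v_1],[v_2]\}$.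

Three distinct pairwise linked blocks have the same direction: otherwise one of them differs from both others and has two $S$-targets by Lemma~\ref{lem:targets}(c). Applied to $[v_1],[v_2],[t_1]$, this shows that $[t_1]$ has a queue-target. So $[t_1]$ contains no core pair, and $[s]\neq[t_1]$. The four blocks $[v_1],[v_2],[t_1],[s]$ are now distinct and pairwise linked, so they have the same direction and all links among them are in queues. The leftmost of them has three right queue-targets, while two queues allow only two.
\end{proof}

\section{Two stacks and one queue}\label{sec:21}

Let the pages be stacks $S_1,S_2$ and a queue $Q$. If blocks $B,C$ are doubly linked, then by Lemma~\ref{lem:targets} each is the only $S_1$-target and the only $S_2$-target of the other, and their directions are opposite, so no edge between them is in $Q$.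

Counting targets will not by itself give a contradiction here. It gives a rigid picture instead (Proposition~\ref{prop:rigid}): at an edge of high level the whole gadget is one block, and the two poles reach it in the two different stacks. The contradiction comes from this picture at two consecutive levels. We begin with blocks without double links, where Lemma~\ref{lem:R} plays the role that $K_{2,3}$ played before.

\begin{lemma}\label{lem:B}
Let $xy$ be an edge of level at least $1$ inside a block $B$ of a uniform family. If $B$ is not doubly linked to any block, then some edge inside $B$ is in $Q$, and $B$ has no $Q$-target.
\end{lemma}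

\begin{proof}
Take a compatible family at $xy$. By Corollary~\ref{cor:trap}, a copy of $R$ with poles $x,y$ lies inside $B$. By Lemma~\ref{lem:R} one of its edges is in $Q$, and Lemma~\ref{lem:targets}(d) gives the last statement.
\end{proof}

Next we describe a double link at a block that sees both poles. Such a block has spent all four of its possible links, which leaves little room.

\begin{lemma}\label{lem:C}
Let $B$ be a block of a uniform family at $pq$ that has $p$ and $q$ as targets and is doubly linked to a block $C$. Then the targets of $B$ are exactly $C,p,q$, and no edge inside $B$ is in $Q$. If moreover $xy$ is an edge of level $m\geq2$ inside $B$, then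
\begin{itemize}
\item[(i)] some core vertex $z$ of a gadget at $xy$ lies in $C$ and is joined to $x$ and $y$ by edges in different stacks;
\item[(ii)] $B$ is the only target of $C$.
\end{itemize}
\end{lemma}

\begin{proof}
Both stack-targets of $B$ equal $C$, so $p$ and $q$ are $Q$-targets, one left and one right, and there is no other target by Lemma~\ref{lem:targets}(b). By Lemma~\ref{lem:targets}(d) no edge inside $B$ is in $Q$. In particular every neighbor in $D$ of a vertex of $B$ lies in $B$ or $C$ and is joined to it by a stack edge. Take a compatible inner family at $xy$ with gadget $E$; the names $v_k,t_k$ refer to core vertices of $E$.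

(i) Suppose $v_k\in B$. The edges $xv_k$ and $yv_k$ are in stacks, and in different stacks, since otherwise the three copies of $v_k$ form with $x,y$ a $K_{2,3}$ in one stack. So the two stack-targets of $V=\langle v_k\rangle$ are the inner poles, and every edge from $V$ to a vertex of $E$ outside $V$ is in $Q$. But $V\subseteq B$, so such an edge is a stack edge. Hence there is none, and since the core vertices of $E$ induce a connected graph, they all lie in $V\subseteq B$. Then a copy of $R$ lies inside $B$ and has no edge in $Q$, contradicting Lemma~\ref{lem:R}.

Therefore every $v_k$ lies in $C$, and by Lemma~\ref{lem:escape} the edges $xv_k$ and $yv_k$ are in different stacks. This proves (i), and it shows that the two stack-targets of $\langle v_k\rangle$ are the inner poles.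

(ii) We find a $Q$-edge inside $C$. The vertex $t_1$ is adjacent to an inner pole, so it lies in $B$ or $C$. If $t_1\in B$, then $t_1v_1$ is a stack edge, and $\langle t_1\rangle\neq\langle v_1\rangle$ by Lemma~\ref{lem:refine}, so $\langle t_1\rangle$ is a stack-target of $\langle v_1\rangle$ other than the inner poles. So $t_1\in C$. If $\langle v_1\rangle,\langle v_2\rangle,\langle t_1\rangle$ were distinct, each of the three links among them would involve $\langle v_1\rangle$ or $\langle v_2\rangle$ and so be in $Q$, and the leftmost of the three blocks would have two right $Q$-targets. Hence two of them coincide, and $V=\langle v_1\rangle$ or $V=\langle v_2\rangle$ contains a core pair of $E$, which is an edge of level $m-1\ge1$. The inner block $V$ is not doubly linked to an inner block, since its stack-targets are poles. By Lemma~\ref{lem:B} for the inner family, some edge inside $V\subseteq C$ is in $Q$. By Lemma~\ref{lem:targets}(d), $C$ has no $Q$-target, and both of its stack-targets equal $B$.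
\end{proof}

By (i) and Lemma~\ref{lem:nonest}, edges of level at least $2$ inside such a block $B$ behave as if they were in one queue, whatever their pages are. To exclude the double link it suffices to force a fan into $B$, and (ii) does this. Call a block of a uniform family at $pq$ \emph{rich} if it contains a core vertex adjacent to $p$, a core vertex adjacent to $q$, and a core pair.

\begin{lemma}\label{lem:D}
In a uniform family at an edge $pq$ of level $r\ge4$, no rich block is doubly linked to a block.
\end{lemma}

\begin{proof}
Let $B$ be rich and doubly linked to $C$. Its core pair is an edge of level $r-1\geq2$, so by Lemma~\ref{lem:C} the targets of $B$ are $C,p,q$, and the only target of $C$ is $B$. Let $x\in B$ be a core vertex adjacent to $p$. Take a gadget at the core edge $px$, which lies in $D$ by (G2), and let $w_1,\dots,w_7$ be its core vertices $v_1,\dots,v_7$. Each $w_k$ is adjacent to $x\in B$, so it lies in $B$ or $C$; it is adjacent to $p$, which is not a target of $C$; so it lies in $B$. The $13$ edges $xw_k$ and $w_kw_{k+1}$ are inside $B$ and have level $r-2\ge2$. By Lemma~\ref{lem:small}(b) two of them nest. By Lemma~\ref{lem:C}(i) each of the two has a common neighbor of its ends in $C$, joined to them in different stacks, and the two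 neighbors are distinct by (G4). This contradicts Lemma~\ref{lem:nonest}.
\end{proof}

\begin{proposition}\label{prop:rigid}
Consider a uniform family at an edge $pq$ of level $r\ge4$. Then $D$ is a single block; all edges from $p$ to the gadgets $D^i$ $(i\in I)$ are in one stack and all edges from $q$ to them are in the other stack; and each $D^i$ contains an edge of $Q$.
\end{proposition}

\begin{proof}
\emph{There is a rich block.} Suppose not. The blocks $[v_1],[v_2]$ contain a common neighbor of $p$ and $q$, so they contain no core pair. Hence $[v_1]\neq[v_2]$, and $[t_1],[t'_1],[s]$ differ from both. The targets of $[v_1]$ include $p,q,[v_2],[t_1],[t'_1]$, and there are at most four, so $[t_1]=[t'_1]$. This block contains a neighbor of each pole by (G3), so it contains no core pair, and $[s]\ne[t_1]$. Now $p,q,[v_2],[t_1],[s]$ are five targets of $[v_1]$, a contradiction.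

\emph{A rich block is everything.} Let $B$ be rich. By Lemma~\ref{lem:D} it is not doubly linked, so by Lemma~\ref{lem:B}, applied to its core pair, some edge inside $B$ is in $Q$ (in every $B^i$, by (U1)) and $B$ has no $Q$-target. Thus $B$ has at most one $S_1$-target, at most one $S_2$-target and no other. Since $p$ and $q$ are targets, one of them is the $S_1$-target and the other the $S_2$-target, and no block is a target of $B$. As $D$ is connected, $D=B$. An edge from $p$ to $D^i$ makes $p$ a target in the page of that edge, so this page is the stack in which $p$ is the target; the same holds for $q$.
\end{proof}

\begin{proposition}\label{prop:21}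
$G_5$ has no $(2,1)$-layout.
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:rigid} to the root $ab$ and work in one gadget $D=D^i$. Name the stacks so that the edges from $a$ to $D$ are in $S_1$ and those from $b$ to $D$ are in $S_2$, where $t_1$ is adjacent to $a$ and $t'_1$ to $b$. Since $D$ is one block, each of $a,b$ lies to the left or to the right of all of $D$. Say that an edge $lr$ with $l,r\in D$ \emph{covers} $w\in D$ if $l<w<r$. If $aw$ is an edge, then $a<l<w<r$ or $l<w<r<a$, so $aw$ crosses $lr$; the same holds for $b$. Hence:
\begin{itemize}
\item[$(*)$] an edge covering a neighbor of $a$ is not in $S_1$, and an edge covering a neighbor of $b$ is not in $S_2$. In particular an edge covering $v_1$ or $v_2$ is in $Q$.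
\end{itemize}
Core edges have level $4$, so Proposition~\ref{prop:rigid} applies to them as well. For every core pair $g,h$ it gives a gadget $F\subseteq D$ at $gh$ that lies entirely on one side of $g$ and on one side of $h$, contains an edge of $Q$, and contains a common neighbor $f$ of $g$ and $h$ (its core vertex $v_1$) with $gf$ and $hf$ in stacks. Let $v<v'$ be $v_1$ and $v_2$ in their order. We show that $vv'$ fits into no page.

\emph{The edge $vv'$ is not in $Q$.} Take $F$ at $vv'$. If $F$ is right of $v'$, the stack edge $vf$ covers $v'$; if $F$ is left of $v$, the stack edge $fv'$ covers $v$. Both contradict $(*)$. So $F$ lies between $v$ and $v'$, and its $Q$-edge is nested under $vv'$.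

\emph{The vertices $t_1,t'_1$ lie between $v$ and $v'$.} Let $\tau\in\{t_1,t'_1\}$ and suppose $\tau>v'$. The edge $v\tau$ covers $v'$, so it is in $Q$. Take $F$ at $v\tau$. If $F$ lies between $v$ and $\tau$, its $Q$-edge is nested under $v\tau\in Q$. If $F$ is left of $v$, the stack edge $f\tau$ covers $v$. If $F$ is right of $\tau$, the stack edge $vf$ covers $v'$. All three cases are impossible. The case $\tau<v$ is the mirror image, with the edge $\tau v'$.

So $vv'$ covers $t_1$, a neighbor of $a$, and $t'_1$, a neighbor of $b$. By $(*)$ it is in neither stack.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graph}]
The graph $G_5$ is planar, and it contains $G_3$, rooted at any edge of level $3$. It has no $(1,2)$-layout by Proposition~\ref{prop:12} and no $(2,1)$-layout by Proposition~\ref{prop:21}.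
\end{proof}

The five levels are spent as follows. Lemma~\ref{lem:B} needs an edge of level $1$. Lemma~\ref{lem:C} applies it one level down and needs level $2$. Lemma~\ref{lem:D} applies Lemma~\ref{lem:C} to the edges of a fan two levels below $pq$ and needs level $4$. Proposition~\ref{prop:21} uses Proposition~\ref{prop:rigid} at the root and at the core edges below it and needs level $5$.

\section{Planar 3-trees}\label{sec:3tree}

A \emph{planar $3$-tree} is a graph obtained from a plane triangle by repeatedly inserting a vertex into a triangular face and joining it to the three corners. The core $K$ can be grown in this way from an edge and an incident face, and so can $G_r$.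

\begin{theorem}\label{thm:3tree}
Some planar $3$-tree has neither a $(2,1)$-layout nor a $(1,2)$-layout.
\end{theorem}

\begin{proof}
By the proof of Theorem~\ref{thm:graph} it suffices to show that $G_5$ is a subgraph of a planar $3$-tree. We prove by induction on $r$: given a plane $3$-tree, an edge $pq$ and an incident face $pqw$, one can insert vertices inside this face so that the resulting plane $3$-tree contains a copy of $G_r$ with root edge $pq$ all of whose other vertices are new. For $r=0$ there is nothing to do. Let $r\ge1$. Insert $v_1$ into $pqw$, then $v_{k+1}$ into $pqv_k$ for $k=1,\dots,6$, then $t_k$ into $pv_kv_{k+1}$ and $t'_k$ into $qv_kv_{k+1}$, and finally $s$ into $v_1v_2t_1$. This gives a copy of $K$ with poles $p,q$, and $pqv_7$ is a face. Build the next copy in that face, and so on, $N_r$ times; the additional edges from each $v_1$ to the third corner of its face are not used. Then apply the induction hypothesis to the core edges one after the other, each time in a face that is incident with the edge at that moment and lies inside the original face $pqw$.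
\end{proof}

Planar $3$-trees have layouts with three stacks~\cite{heath}, and some planar $3$-tree has queue number at least $4$~\cite{queue3}. With these two results, Theorem~\ref{thm:3tree} decides every case with at most three pages.

\begin{corollary}\label{cor:3tree}
Let $s+q\le3$. Every planar $3$-tree has an $(s,q)$-layout if and only if $(s,q)=(3,0)$.
\end{corollary}

\begin{proof}
The pair $(3,0)$ works by~\cite{heath}, the pair $(0,3)$ fails by~\cite{queue3}, and the pairs $(2,1)$ and $(1,2)$ fail by Theorem~\ref{thm:3tree}. If $s+q\le2$, then $s\le 2$ and $q\le 1$, or $s\le1$ and $q\le2$; adding empty pages turns an $(s,q)$-layout into a $(2,1)$- or a $(1,2)$-layout, so $(s,q)$ fails by Theorem~\ref{thm:3tree}.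
\end{proof}

In particular $G_5$, as a subgraph of a planar $3$-tree, has a layout with three stacks. So $G_5$ alone does not need four pages, and the planar graph of stack number $4$ cannot be dropped from the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{mixed}
Jawaherul Md.~Alam, Michael A.~Bekos, Martin Gronemann, Michael Kaufmann, Sergey Pupyrev,
\emph{The Mixed Page Number of Graphs}, arXiv:2107.04993 (2021).

\bibitem{queue3}
Alam, Bekos, Gronemann, Kaufmann, Pupyrev,
\emph{Queue Layouts of Planar 3-Trees}, Algorithmica 82 (2020).

\bibitem{heath}
L.~S.~Heath, \emph{Embedding planar graphs in seven pages}, FOCS 1984.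

\end{thebibliography}
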